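# The sets $A+A-2A$ in $\mathbb F_p$ and the density $\frac14$

Throughout, $p$ is a prime, $\mathbb F_p$ is the field with $p$ elements, and for $A\subseteq\mathbb F_p$
$$A+A-2A=\{a_1+a_2-2a_3:\ a_1,a_2,a_3\in A\}.$$
The symbol $2A$ always means the dilate $\{2a:a\in A\}$, never the sumset $A+A$.

## 1. Intervals suggest $4|A|$

How large must $A$ be to force $A+A-2A=\mathbb F_p$? The natural guess is that intervals are the worst sets. Take $A=\{0,\dots,N-1\}$. As integers, the values $a_1+a_2-2a_3$ lie between $-2(N-1)$ and $2(N-1)$. All of these are attained: for $t\ge0$ take $a_3=0$ and $a_1+a_2=t$, for $t<0$ take $a_3=N-1$ and $a_1+a_2=t+2N-2$. So an interval gives $\min(p,4N-3)$ residues, and the guess reads: *everything is covered once $4|A|-3\ge p$*. Since $p$ is odd, $4|A|\ge p+3$ is the same as $|A|>\frac{p+1}4$. The guessed density is $\frac14$.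

We test this on small primes. Two remarks help. First, $(rA+t)+(rA+t)-2(rA+t)=r(A+A-2A)$, so the question is invariant under affine maps $x\mapsto rx+t$ with $r\neq0$. Second,
$$c\notin A+A-2A\iff (A+A)\cap(c+2A)=\varnothing. \tag{1}$$

For $p=5$ the guess says that two elements suffice. Every two-element set is an affine image of $\{0,1\}$, and $\{0,1,2\}-\{0,2\}=\{-2,\dots,2\}=\mathbb F_5$.

For $p=7$ the guess says that three elements suffice. By Cauchy–Davenport, $|A+A|\ge 2\cdot3-1=5$, and $|2A|=3$. Since $5+3>7$, the two sets in (1) always meet.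

For $p=11$ the guess says that four elements suffice. If $c$ were missed, (1) would give $|A+A|\le 11-4=7$, while Cauchy–Davenport gives $|A+A|\ge7$. Equality $|A+A|=2|A|-1=7\le p-2$ forces, by Vosper's theorem, that $A$ is an arithmetic progression (AP). Then $A$ is an affine image of $\{0,1,2,3\}$, whose $A+A-2A$ contains $\{-6,\dots,6\}$, hence is everything. Contradiction.

For $p=13$ and $|A|=4$, (1) only gives $7\le|A+A|\le 9$, and this argument no longer decides. At this prime there is also a warning. Let $A=\{0,1,3\}$. Then $A+A=\{0,1,2,3,4,6\}$ and $5+2A=\{5,7,11\}$, so $5$ is missed, although $A$ is not an AP. A three-term AP in $\mathbb F_{13}$ has only $4\cdot 3-3=9$ values; here there are $12$, everything but $5$. So an exact theorem has to allow for some sets other than APs.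

The problem comes from Vsevolod Lev, Máté Matolcsi, Péter Pál Pach, Dániel Varga, "On the density of Kravitz sets", arXiv:2510.16522 (2025). The known result stated with it is that $|A|>\frac27p$ suffices for every prime $p>3$. The conjecture is that for every $\varepsilon>0$, all large $p$ and all $A$ with $|A|>(\frac14+\varepsilon)p$ one has $A+A-2A=\mathbb F_p$. The conjecture is true. Here is what we shall prove.

**Theorem 1.** For every $\varepsilon>0$ there are $p_0$ and $\kappa>0$ such that for every prime $p>p_0$, every $A\subseteq\mathbb F_p$ with $|A|>(\frac14+\varepsilon)p$ and every $c\in\mathbb F_p$, the equation $a_1+a_2-2a_3=c$ has at least $\kappa p^2$ solutions in $A^3$. In particular $A+A-2A=\mathbb F_p$.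

**Theorem 2.** There is an absolute constant $P$ such that for every prime $p>P$: if $A+A-2A\ne\mathbb F_p$, then $|A|\le\frac{p+1}4$. This is sharp for every $p\ge5$: an AP with $N=\lfloor\frac{p+1}4\rfloor$ terms has $|A+A-2A|\le4N-3<p$. For $p>P$, the sets with $|A|=N$ and $A+A-2A\ne\mathbb F_p$ are exactly: the $N$-term APs; and, if $p\equiv1\pmod4$, also the sets obtained from an $(N+1)$-term AP by deleting its second (or its penultimate) term.

**Theorem 3.** For every $\varepsilon>0$ there is $p_0$ such that $|A+A-2A|\ge\min(p,4|A|)-\varepsilon p$ for all primes $p>p_0$ and all nonempty $A\subseteq\mathbb F_p$.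

The set $\{0,1,3\}=\{0,1,2,3\}\setminus\{2\}$ found for $p=13$ has the second shape in Theorem 2. The proofs of all three theorems pass through a compactness argument, so $p_0(\varepsilon)$, $\kappa(\varepsilon)$ and $P$ are ineffective, and no explicit values are claimed.

## 2. Why Cauchy–Davenport stops at $\frac13$, and what the dilate hides

The pigeonhole argument of the previous section works for every $p$: if $c$ is missed, (1) and Cauchy–Davenport give $(2|A|-1)+|A|\le p$, so $|A|\le\frac{p+1}3$. The density is $\frac13$, not $\frac14$.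

Look at where an interval loses. With $A=\{0,\dots,N-1\}$, the set $A+A$ is an interval with $2N-1$ elements, and $2A$ is the set of even numbers in an interval of the same length. The count gives $2A$ credit for $N$ elements, but to keep $c+2A$ away from the *interval* $A+A$ one needs room for about $2N$. We would like to count $2A$ with its gaps filled.

On the circle $\mathbb T=\mathbb R/\mathbb Z$ the gaps get filled automatically, at least sometimes. Let $\mu$ be Haar measure, let $E\subseteq\mathbb T$ be a finite union of closed arcs, $\alpha=\mu(E)>0$, and suppose $c\notin E+E-2E$. Then $E+E$ and $c+2E$ are disjoint. Since $\mu(E+E)\ge\min(1,2\alpha)$ (this is (K1) below) and $\mu(2E)>0$,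
$$2\alpha+\mu(2E)\le1. \tag{2}$$
Doubling preserves Haar measure in the sense that preimages keep their measure, and the preimage of $2E$ is $E\cup(E+\frac12)$. So $\mu(2E)=\mu(E\cup(E+\frac12))$. If $E$ is disjoint from $E+\frac12$, this is $2\alpha$, and (2) becomes $4\alpha\le1$, as desired.

The argument breaks when $E$ meets $E+\frac12$. Take $E=[0,\frac18]\cup[\frac12,\frac58]$, so $\alpha=\frac14$. Then $E+E=[0,\frac14]\cup[\frac12,\frac34]$ has measure $\frac12$, but $2E=[0,\frac14]$ has measure $\frac14$ only. The measures add up to $\frac34$, and (2) does not notice that in fact $E+E-2E=[-\frac14,\frac14]\cup[\frac14,\frac34]=\mathbb T$. For this particular kind of set there is a cure. It is the preimage of $E'=2E$ under $\varphi(x)=2x$. If $c\notin E+E-2E$ for a set $E=\varphi^{-1}(E')$, then $2c\notin E'+E'-2E'$: a solution $u'+v'-2z'=2c$ lifts to $u,v,z\in E$ with $u+v-2z\in\{c,c+\frac12\}$, and replacing $u$ by $u+\frac12\in E$ if necessary gives $c$. So we may pass from $E$ to $E'$, and $E'=[0,\frac14]$ is essentially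 disjoint from $E'+\frac12$. In other words, we looked at $E$ on the wrong scale.

A general $E$ lies in between: over a point of the circle, the fiber of $x\mapsto 2x$ may contain $0$, $1$ or $2$ points of $E$. We need inequalities that interpolate, on all scales at once. The plan has three parts.

1. Record, on each scale, *how full* the fibers of $E$ are. If a fiber over $x$ has density $>\tau$ and a fiber over $y$ has density $>1-\tau$, then by pigeonhole inside the fiber the whole fiber over $x+y$ lies in $E+E$, and $c+2E$ must avoid that whole fiber.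
2. The shadow of $2E$ on one scale has the same measure as the shadow of $E$ on the scale twice as coarse. So part 1 relates consecutive scales.
3. As the scale gets coarser and coarser, the shadow of $E$ tends to full measure. We shall show that for $\alpha>\frac14$ the relation of part 2 traps the shadows below $\frac12$ forever. That is the contradiction.

The circle alone will not suffice: a subset of $\mathbb F_p$ may have structure in many independent frequencies, so the limit object lives on a more general compact group. We set up the scales there from the start.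

## 3. Fiber densities on compact connected groups

Write $e(t)=e^{2\pi it}$, $e_p(x)=e(x/p)$. On any compact group, $\mu$ is the Haar probability measure, and $\mu_*$ denotes inner measure.

**Standing setting.** $H$ is a compact abelian group whose dual group $\Gamma\ne0$ is countable and torsion-free. We write $\Gamma$ additively and view $\gamma\in\Gamma$ as a homomorphism $H\to\mathbb T$; the character is then $x\mapsto e(\gamma(x))$, and $\hat f(\gamma)=\int_H f(x)e(-\gamma(x))\,dx$. We use Pontryagin duality in the following forms: $H$ is metrizable (as $\Gamma$ is countable) and connected (as $\Gamma$ is torsion-free); for a subgroup $\Delta\le\Gamma$ with annihilator $\Delta^\perp=\{x:\gamma(x)=0\ \forall\gamma\in\Delta\}$ the dual of $H/\Delta^\perp$ is $\Delta$. A continuous surjective homomorphism of compact groups carries Haar measure to Haar measure, and for a closed subgroup $K$ one has $\int_Hf=\int_{H/K}\int_Kf(x+k)\,dk\,dx$.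

Two consequences. A nonzero $\gamma$ maps $H$ onto $\mathbb T$, since the image is a closed connected subgroup other than $0$. Doubling $x\mapsto2x$ maps $H$ onto $H$: its image is closed, and a $\gamma$ vanishing on it satisfies $2\gamma=0$, so $\gamma=0$. Hence doubling preserves Haar measure.

We cite two facts from M. Kneser, *Summenmengen in lokalkompakten abelschen Gruppen*, Math. Z. 66 (1956), 88–110; the first is due to Macbeath (1953) for $\mathbb T^d$. Let $G$ be a compact connected abelian group.

* (K1) If $X,Y\subseteq G$ are nonempty compact sets, then $\mu(X+Y)\ge\min(1,\mu(X)+\mu(Y))$.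
* (K2) If $X,Y$ are measurable of positive measure and $\mu_*(X+Y)=\mu(X)+\mu(Y)<1$, then there are a continuous surjective homomorphism $\chi:G\to\mathbb T$ and closed arcs $I,J$ with $X\subseteq\chi^{-1}(I)$, $Y\subseteq\chi^{-1}(J)$, $\mu(X)=|I|$, $\mu(Y)=|J|$.

(K1) extends to nonempty $\sigma$-compact $X,Y$ (countable unions of compact sets): write $X=\bigcup X_n$, $Y=\bigcup Y_n$ with increasing nonempty compact sets; then $X+Y=\bigcup(X_n+Y_n)$, and we let $n\to\infty$. A sumset of $\sigma$-compact sets is $\sigma$-compact, so it is Borel, and its measure causes no trouble. Every measurable set contains a $\sigma$-compact subset of the same measure.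

**Definition (fiber density).** Let $E\subseteq H$ be Borel, $\alpha=\mu(E)$. For a nonzero finitely generated (f.g.) subgroup $\Delta\le\Gamma$ put $K_\Delta=\Delta^\perp$, $X_\Delta=H/K_\Delta$, with quotient map $q_\Delta:H\to X_\Delta$, and
$$g_\Delta(x+K_\Delta)=\mu_{K_\Delta}\{k\in K_\Delta:\ x+k\in E\}\in[0,1],$$
$$\lambda_\Delta(\tau)=\mu\{g_\Delta>\tau\},\qquad m(\Delta)=\operatorname{ess\,sup}g_\Delta,\qquad \pi(\Delta)=\lambda_\Delta(0)=\mu\{g_\Delta>0\}.$$

Since $\Delta$ is f.g. and torsion-free, $\Delta\cong\mathbb Z^d$, so $X_\Delta\cong\mathbb T^d$. There we may use Lebesgue's density theorem. The function $g_\Delta$ is measurable. (The bounded Borel $f$ for which $x\mapsto\int_{K_\Delta}f(x+k)\,dk$ descends to a Borel function on $X_\Delta$ include the continuous ones and are closed under bounded monotone limits.) Think of $\Delta$ as a scale, of $g_\Delta$ as the fullness of the fibers, and of $\pi(\Delta)$ as the size of the shadow of $E$.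

*Example.* Let $H=\mathbb T$, $\Gamma=\mathbb Z$, $\Delta=d\mathbb Z$ with $d\ge1$. Then $K_\Delta=\{j/d\}$, $X_\Delta$ is identified with $\mathbb T$ by $x\mapsto dx$, and $g_\Delta(dx)$ is the proportion of the $d$ points $x+\frac jd$ that lie in $E$. For $E=[0,\frac14)$ we get $g_{\mathbb Z}=1_{[0,1/4)}$, $g_{2\mathbb Z}=\frac12\,1_{[0,1/2)}$, and $g_{4\mathbb Z}=\frac14$ everywhere. So $\pi=\frac14,\frac12,1$ and $m=1,\frac12,\frac14$ for $d=1,2,4$. For $E=[0,\frac18)\cup[\frac12,\frac58)$ we get $g_{2\mathbb Z}=1_{[0,1/4)}$: on the scale $2\mathbb Z$ all nonempty fibers are full, which is why we wanted to pass to that scale.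

**Facts.** Let $\Delta\ne0$ be f.g.

* (F1) $\int_0^1\lambda_\Delta=\int g_\Delta=\alpha$; for $0\le\tau\le 1$ we have $\lambda_\Delta(\tau)>0$ iff $\tau<m(\Delta)$; $\alpha\le m(\Delta)\pi(\Delta)\le\pi(\Delta)$; and $E\subseteq q_\Delta^{-1}\{g_\Delta>0\}$ up to a null set.
* (F2) If $N\subseteq X_\Delta$ is measurable and $E\cap q_\Delta^{-1}(N)$ is null, then $\pi(\Delta)\le1-\mu(N)$.
* (F3) If $\Delta_1\le\Delta_2\le\cdots$ are f.g. with union $\Gamma$, then $g_{\Delta_j}\circ q_{\Delta_j}\to1_E$ in $L^2(H)$. If $\alpha>0$, then $m(\Delta_j)\to1$ for such a sequence, and for fixed $\Delta$ we have $\pi(2^n\Delta)\to1$ as $n\to\infty$.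
* (F4) $K_{2\Delta}=\{x:2x\in K_\Delta\}\supseteq K_\Delta$. For $w\in H$, the map $z\mapsto2z+w+K_\Delta$ from $H$ to $X_\Delta$ factors through a homeomorphism $X_{2\Delta}\to X_\Delta$ that preserves Haar measure.

*Proof.* (F1) The first formula is the layer-cake formula together with $\int_{X_\Delta}g_\Delta=\int_H1_E$. The second statement is the definition of the essential supremum. Next, $\alpha=\int g_\Delta\le m(\Delta)\mu\{g_\Delta>0\}$ and $m(\Delta)\le1$. Finally $\mu(E\cap q_\Delta^{-1}\{g_\Delta=0\})=\int_{\{g_\Delta=0\}}g_\Delta=0$.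

(F2) $\int_Ng_\Delta=\mu(E\cap q_\Delta^{-1}(N))=0$, so $g_\Delta=0$ a.e. on $N$.

(F3) Averaging over $K_\Delta$ multiplies the character $\gamma$ by $1$ if $\gamma$ is trivial on $K_\Delta$, that is $\gamma\in\Delta$, and by $0$ otherwise. So $g_\Delta\circ q_\Delta$ is the projection of $1_E$ onto the frequencies in $\Delta$. This gives the $L^2$ convergence when $\Delta_j\uparrow\Gamma$. If $g_{\Delta_j}\le1-\epsilon$ a.e., then $\|g_{\Delta_j}\circ q_{\Delta_j}-1_E\|_2^2\ge\epsilon^2\alpha$; for $\alpha>0$ this fails for large $j$, so $m(\Delta_j)\to1$. For the last statement, $\bigcap_n2^n\Delta=0$ because $\Delta\cong\mathbb Z^d$, hence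
$$\|g_{2^n\Delta}-\alpha\|_2^2=\sum_{0\ne\gamma\in2^n\Delta}|\widehat{1_E}(\gamma)|^2\to0,$$
as each nonzero frequency eventually leaves the decreasing sets $2^n\Delta$ and the total sum converges. On $\{g_{2^n\Delta}=0\}$ the integrand is $\alpha^2$, so $\alpha^2(1-\pi(2^n\Delta))\le\|g_{2^n\Delta}-\alpha\|_2^2\to0$.

(F4) $x\in K_{2\Delta}$ means $\gamma(2x)=0$ for all $\gamma\in\Delta$, that is $2x\in K_\Delta$. So $z\mapsto2z+K_\Delta$ is a continuous homomorphism onto $X_\Delta$ (doubling is onto) with kernel $K_{2\Delta}$. It induces an isomorphism of compact groups $X_{2\Delta}\to X_\Delta$; a translation by $w$ does no harm. $\square$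

**Definition ($c$-free).** For $c\in H$, the Borel set $E$ is *$c$-free* if $1_E(z)\,1_E(u)\,1_E(2z+c-u)=0$ for a.e. $(z,u)\in H^2$.

This says that $u+u'-2z=c$ has almost no solutions with $u,u',z\in E$. *Example.* On $\mathbb T$ the set $E=[0,\frac14)$ is $\frac12$-free: $u+u'$ and $2z$ lie in $[0,\frac12)$, so $u+u'-2z$ is represented by a real number in $(-\frac12,\frac12)$. So measure $\frac14$ is possible for a $c$-free set, and the aim of the next two sections is that more is not.

## 4. Full fibers avoid the shadow of the dilate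

The first lemma is the pigeonhole inside fibers, combined with (K1) on $X_\Delta$.

**Lemma 1.** Let $E$ be $c$-free, $\Delta\ne0$ f.g., $0<\tau<1$, $\lambda_\Delta(\tau)>0$ and $\lambda_\Delta(1-\tau)>0$. Then there are $\sigma$-compact sets $L\subseteq\{g_\Delta>\tau\}$, $L'\subseteq\{g_\Delta>1-\tau\}$ of full measure in these sets (with $L=L'$ if $\tau=\frac12$) such that $\mu(L+L')\le1-\pi(2\Delta)$. Consequently
$$\lambda_\Delta(\tau)+\lambda_\Delta(1-\tau)+\pi(2\Delta)\le1. \tag{3}$$

*Proof.* Write $g=g_\Delta$, $K=K_\Delta$, $X=X_\Delta$.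

**Step 1: choose the sets.** The purpose is to have sets in which each point is typical. By Lebesgue's theorem on $X\cong\mathbb T^d$, almost every point of $\{g>\tau\}$ is a density point of it, and likewise for $\{g>1-\tau\}$. Let $L$, $L'$ be $\sigma$-compact sets of full measure consisting of such density points; if $\tau=\frac12$, the two level sets agree and we take $L=L'$.

**Step 2: show that $\theta(z):=2z+c+K$ avoids $L+L'$ for a.e. $z\in E$.** By $c$-freeness and Fubini, for a.e. $z\in E$ we have
$$0=\int_H1_E(u)1_E(2z+c-u)\,du=\int_X\int_K1_E(u+k)\,1_E(2z+c-u-k)\,dk\,du .$$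
For fixed $u$, the set of $k\in K$ with $u+k\in E$ has measure $g(u)$, and the set of $k$ with $2z+c-u-k\in E$ has measure $g(\theta(z)-u)$, because $k\mapsto-k$ preserves $\mu_K$. Two subsets of a probability space with measures $s,t$ meet in measure at least $s+t-1$. So
$$0\ge\int_X\max\bigl(0,\ g(u)+g(\theta(z)-u)-1\bigr)\,du .$$
Suppose $\theta(z)=x+y$ with $x\in L$, $y\in L'$. For a small enough ball $B$ around $x$, more than half of the $u\in B$ satisfy $g(u)>\tau$. As $u$ runs over $B$, the point $\theta(z)-u=y-(u-x)$ runs over a ball of the same radius around $y$, so (for $B$ small) more than half of the $u\in B$ satisfy $g(\theta(z)-u)>1-\tau$. On a set of $u$ of positive measure both hold, and the integrand is positive there. Contradiction.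

**Step 3: read this as a statement about the shadow of $E$ on scale $2\Delta$.** By (F4), $\theta=\theta'\circ q_{2\Delta}$ with $\theta':X_{2\Delta}\to X_\Delta$ measure-preserving. Put $N=\theta'^{-1}(L+L')$. By Step 2, $E\cap q_{2\Delta}^{-1}(N)$ is null. So (F2), applied to $2\Delta$, gives $\pi(2\Delta)\le1-\mu(N)=1-\mu(L+L')$.

**Step 4: deduce (3).** By (K1), $\mu(L+L')\ge\min(1,\lambda_\Delta(\tau)+\lambda_\Delta(1-\tau))$. Since $\lambda_\Delta(\tau)>0$, we have $\alpha>0$, so $\mu(L+L')\le1-\pi(2\Delta)\le1-\alpha<1$. Hence the minimum is not $1$, and (3) follows. $\square$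

For a single $\tau$, the quantity $\lambda_\Delta(\tau)+\lambda_\Delta(1-\tau)$ may be much smaller than $2\alpha$. But its integral over $0<\tau<1$ is $2\int_0^1\lambda_\Delta=2\alpha$. So we integrate (3) over all $\tau$ for which it is available. What is lost when $m(\Delta)<1$ is paid for by the shadow $\pi(\Delta)$.

**Lemma 2.** Let $E$ be $c$-free, $\Delta\ne0$ f.g., $m=m(\Delta)>\frac12$. Then
$$\alpha\le(1-m)\,\pi(\Delta)+\bigl(m-\tfrac12\bigr)\bigl(1-\pi(2\Delta)\bigr). \tag{4}$$

*Proof.* Write $\lambda=\lambda_\Delta$. For $\frac12<\tau<m$ we have $1-\tau<\frac12<m$, so $\lambda(\tau)$ and $\lambda(1-\tau)$ are positive and (3) applies: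
$$\int_{1-m}^m\lambda=\int_{1/2}^m\bigl(\lambda(\tau)+\lambda(1-\tau)\bigr)d\tau\le\bigl(m-\tfrac12\bigr)\bigl(1-\pi(2\Delta)\bigr).$$
Also $\int_0^{1-m}\lambda\le(1-m)\lambda(0)=(1-m)\pi(\Delta)$. Since $\lambda$ vanishes on $[m,1]$, $\alpha=\int_0^m\lambda$ is the sum of the two integrals. $\square$

*Check on an example.* For the $\frac12$-free set $E=[0,\frac14)\subset\mathbb T$ and $\Delta=\mathbb Z$ we have $m=1$, $\pi(2\mathbb Z)=\frac12$, and (4) reads $\frac14\le0+\frac12\cdot\frac12$, with equality.

## 5. Shadows trapped below $\frac12$: a $c$-free set has measure at most $\frac14$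

**Theorem 4.** If $E$ is $c$-free, then $\mu(E)\le\frac14$. If $\mu(E)=\frac14$, then there are $0\ne\chi\in\Gamma$ and an arc $I\subset\mathbb T$ with $|I|=\frac14$ such that $E=\chi^{-1}(I)$ up to a null set.

*Proof of $\mu(E)\le\frac14$.* Suppose $\alpha>\frac14$, so that $1-2\alpha<2\alpha$.

**Step 1: find one scale with a small shadow.** As $\Gamma$ is countable, there are nonzero f.g. subgroups $\Delta_1\le\Delta_2\le\cdots$ with union $\Gamma$. By (F3), $m_j=m(\Delta_j)\to1$. Lemma 2 with $\pi(\Delta_j)\le1$ gives, for large $j$,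
$$\pi(2\Delta_j)\le1-\frac{\alpha-(1-m_j)}{m_j-\frac12}\longrightarrow1-2\alpha<2\alpha .$$
So some nonzero f.g. $\Delta$ (namely $2\Delta_j$ for a large $j$) has $\pi(\Delta)<2\alpha$.

**Step 2: show that a small shadow stays small when the scale doubles.** Claim: if $\pi(\Delta)<2\alpha$, then $\pi(2\Delta)\le1-2\alpha<2\alpha$. By (F1), $m=m(\Delta)\ge\alpha/\pi(\Delta)>\frac12$: a small shadow means that some fibers are more than half full. So Lemma 2 applies and
$$\alpha\le(1-m)\,2\alpha+\bigl(m-\tfrac12\bigr)\bigl(1-\pi(2\Delta)\bigr).$$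
Since $\alpha-(1-m)2\alpha=2\alpha(m-\frac12)$, we may divide by $m-\frac12>0$ and obtain $2\alpha\le1-\pi(2\Delta)$.

**Step 3: contradiction on coarse scales.** By induction $\pi(2^n\Delta)\le1-2\alpha<\frac12$ for all $n\ge1$. But $\pi(2^n\Delta)\to1$ by (F3). $\square$

The number $2\alpha$ works as a threshold because the factor $m-\frac12$ cancels exactly in Step 2, whatever $m$ is.

## 6. $c$-free sets of measure exactly $\frac14$

Theorem 2 asks for an exact threshold, and for that we need the equality case of Theorem 4. Let $E$ be $c$-free with $\alpha=\frac14$. In what follows, "a.e." between sets means up to a null set. There are two cases, according to whether some shadow is below $\frac12$.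

**Case 1: some nonzero f.g. $\Delta$ has $\pi(\Delta)<\frac12$.**

**Step 1: go to the last scale with a small shadow, and show that there $m=1$ and $\pi(2\Delta)=\frac12$.** As $\pi(2^n\Delta)\to1$, there is a last $n$ with $\pi(2^n\Delta)<\frac12$; replace $\Delta$ by this $2^n\Delta$. Now $\pi(\Delta)<\frac12\le\pi(2\Delta)$, and $m=m(\Delta)\ge\frac14/\pi(\Delta)>\frac12$. If $m<1$, Lemma 2 gives
$$\tfrac14\le(1-m)\pi(\Delta)+\bigl(m-\tfrac12\bigr)\bigl(1-\pi(2\Delta)\bigr)<(1-m)\tfrac12+\bigl(m-\tfrac12\bigr)\tfrac12=\tfrac14,$$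
which is absurd. So $m=1$, Lemma 2 reads $\frac14\le\frac12(1-\pi(2\Delta))$, and so $\pi(2\Delta)=\frac12$.

**Step 2: force equality in (K1) for many levels.** Write $g=g_\Delta$ and $\lambda=\lambda_\Delta$. Since $m=1$, (3) applies for all $0<\tau<1$ and gives $\lambda(\tau)+\lambda(1-\tau)\le\frac12$, while $\int_0^1(\lambda(\tau)+\lambda(1-\tau))\,d\tau=2\alpha=\frac12$. So equality holds for a.e. $\tau$. Choose such $\tau_k$ decreasing to $0$, and let $L_k,L_k'$ be the sets of Lemma 1 for $\tau_k$. Then
$$\tfrac12=\lambda(\tau_k)+\lambda(1-\tau_k)\le\mu(L_k+L_k')\le1-\pi(2\Delta)=\tfrac12 ,$$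
the first inequality being (K1).

**Step 3: identify the shadow $\{g>0\}$.** By Step 2, (K2) applies to $L_k,L_k'$ on $X_\Delta$. A continuous surjective homomorphism $X_\Delta\to\mathbb T$ is a nonzero element of $\Delta$. So there are $0\ne\chi_k\in\Delta$ and arcs $I_k$ with $|I_k|=\lambda(\tau_k)$ and $L_k\subseteq\chi_k^{-1}(I_k)$. The two sides have equal measure, so $\{g>\tau_k\}=\chi_k^{-1}(I_k)$ a.e.

We must keep $\chi_k$ from running away. The Fourier coefficient of $1_{\{g>\tau_k\}}$ at $\chi_k$ is $\int_{I_k}e(-t)\,dt$, of modulus $\sin(\pi\lambda(\tau_k))/\pi$. Here $\lambda(\tau_k)\to\lambda(0)=\pi(\Delta)\in[\frac14,\frac12)$, so this modulus is bounded below for large $k$. Also $1_{\{g>\tau_k\}}\to1_{\{g>0\}}$ in $L^2$. So for large $k$ the Fourier coefficient of the *fixed* function $1_{\{g>0\}}$ at $\chi_k$ is bounded below. By Bessel's inequality only finitely many $\chi_k$ occur. Pass to a subsequence on which $\chi_k=\chi$ is constant and the arcs $I_k$ converge (in position and length) to an arc $I$. Then $\{g>0\}=\chi^{-1}(I)$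 a.e., and $|I|=\pi(\Delta)$.

**Step 4: use $\pi(2\Delta)=\frac12$ to find $|I|$.** Put $W=K_{2\Delta}/K_\Delta\le X_\Delta$. It is the annihilator of $2\Delta$ in $X_\Delta$, a group dual to the finite group $\Delta/2\Delta$, so it is finite; and the annihilator of $W$ in $\Delta$ is $2\Delta$. The function $g_{2\Delta}$, pulled back to $X_\Delta$, is the average of $g$ over $W$-cosets. So $\{g_{2\Delta}>0\}$, pulled back to $X_\Delta$, is $\bigcup_{w\in W}(\{g>0\}+w)$, which is a.e. $\chi^{-1}(I)+W$.

If $\chi\in2\Delta$, then $\chi(W)=0$, so $\chi^{-1}(I)+W=\chi^{-1}(I)$ and $\pi(2\Delta)=\pi(\Delta)<\frac12$, a contradiction. So $\chi\notin2\Delta$ and $\chi(W)\ne0$, while $2\chi\in2\Delta$ gives $2\chi(W)=0$. Hence $\chi(W)=\{0,\frac12\}$ and $\chi^{-1}(I)+W=\chi^{-1}\bigl(I\cup(I+\tfrac12)\bigr)$. As $|I|<\frac12$, the arcs $I$ and $I+\frac12$ are disjoint, and $\frac12=\pi(2\Delta)=2|I|$. So $\pi(\Delta)=|I|=\frac14=\mu(E)$. By (F1), $E\subseteq q_\Delta^{-1}\{g>0\}$ a.e., and both sets have measure $\frac14$. So $E=\chi^{-1}(I)$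 a.e., with $\chi$ viewed in $\Gamma$.

**Case 2: $\pi(\Delta)\ge\frac12$ for every nonzero f.g. $\Delta$.** Here the large shadows give at once that $E+E$ is small, and we only have to pass to the limit with care.

**Step 1: sets $\tilde L_j$ close to $E$ with small sumset.** Let $\Delta_j\uparrow\Gamma$ as before. For large $j$ we have $m(\Delta_j)>\frac12$, so Lemma 1 with $\tau=\frac12$ gives a $\sigma$-compact $L_j$, of full measure in $\{g_{\Delta_j}>\frac12\}$, with $\mu(L_j+L_j)\le1-\pi(2\Delta_j)\le\frac12$. Put $\tilde L_j=q_{\Delta_j}^{-1}(L_j)\subseteq H$. This is $\sigma$-compact, $\tilde L_j+\tilde L_j=q_{\Delta_j}^{-1}(L_j+L_j)$, so $\mu(\tilde L_j+\tilde L_j)\le\frac12$. By (F3), along a subsequence $g_{\Delta_j}\circ q_{\Delta_j}\to1_E$ a.e., hence $1_{\tilde L_j}\to1_E$ a.e.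

**Step 2: pass to the limit.** Let $E^*=\bigcup_J\bigcap_{j\ge J}\tilde L_j$ along this subsequence. Then $E^*=E$ a.e. If $x\in\tilde L_j$ for $j\ge J$ and $y\in\tilde L_j$ for $j\ge J'$, then $x+y\in\tilde L_j+\tilde L_j$ for $j\ge\max(J,J')$. So $E^*+E^*\subseteq\bigcup_J\bigcap_{j\ge J}(\tilde L_j+\tilde L_j)$, a Borel set of measure at most $\liminf\mu(\tilde L_j+\tilde L_j)\le\frac12$. Let $E^{**}\subseteq E^*$ be $\sigma$-compact of full measure. By (K1), $\mu(E^{**}+E^{**})\ge\frac12$. So $\mu(E^{**}+E^{**})=\frac12=2\mu(E^{**})<1$, and (K2) on $H$ gives $0\ne\chi\in\Gamma$ and an arc $I$, $|I|=\frac14$, with $E^{**}\subseteq\chi^{-1}(I)$. By equality of measures, $E=\chi^{-1}(I)$ a.e. This completes the proof of Theorem 4. $\square$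

*Remark.* Case 2 turns out to be empty: for $E=\chi^{-1}(I)$ a.e. and $\Delta=\mathbb Z\chi$, the function $g_\Delta$ is $1_I$ a.e. on $X_\Delta\cong\mathbb T$, so $\pi(\Delta)=\frac14$. But we learn this only after having proved the conclusion in that case.

## 7. A limit group for subsets of $\mathbb F_p$, and Theorem 1

For $f:\mathbb F_p\to\mathbb C$ put $\hat f(r)=\frac1p\sum_xf(x)e_p(-rx)$, so $f(x)=\sum_r\hat f(r)e_p(rx)$ and $\sum_r|\hat f(r)|^2=\frac1p\sum_x|f(x)|^2$. Suppose Theorem 1 fails along sets $A_i\subseteq\mathbb F_{p_i}$. We build a compact group from the relations that hold, in the limit, among the large Fourier frequencies of the $A_i$.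

**Lemma 3.** Let $p_i\to\infty$ be odd primes, $A_i\subseteq\mathbb F_{p_i}$, $f_i=1_{A_i}$, $|A_i|/p_i\to\alpha$. After passing to a subsequence there are a group $H$ as in Section 3 with dual $\Gamma$, a measurable $F:H\to[0,1]$, and residues $\gamma_i\in\mathbb F_{p_i}$ (for $\gamma\in\Gamma$) such that:

* (a) $0_i=0$; for $\gamma\ne\gamma'$ we have $\gamma_i\ne\gamma'_i$ for large $i$; and $(\gamma+\gamma')_i=\gamma_i+\gamma'_i$ for large $i$.
* (b) $\hat F(\gamma)=\lim_i\hat f_i(\gamma_i)$; in particular $\int F=\alpha$.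
* (c) If $c_i\in\mathbb F_{p_i}$ are given with $\#\{(z,u)\in A_i^2:2z+c_i-u\in A_i\}=o(p_i^2)$, then (on a further subsequence) there is $c\in H$ such that $\iint F(z)F(u)F(2z+c-u)\,dz\,du=0$. Hence $E=\{F>0\}$ is $c$-free, and $\mu(E)\ge\int F=\alpha$.
* (d) If $D_i\subseteq\mathbb F_{p_i}$ are given with $|D_i|/p_i\to\delta$ and $D_i\cap(A_i+A_i-2A_i)=\varnothing$, then (on a further subsequence) there is a measurable $Q:H\to[0,1]$ with $\int Q=\delta$ and $\iiint F(z)Q(w)F(u)F(2z+w-u)\,dz\,dw\,du=0$.

*Example.* Let $A_i=\{0,\dots,N_i-1\}$ with $N_i/p_i\to\alpha\in(0,1)$. Summing the geometric series, $|\hat f_i(r)|=\frac{|\sin(\pi rN_i/p_i)|}{p_i|\sin(\pi r/p_i)|}\le\frac1{2|r|}$ for $0<|r|<p_i/2$, and for fixed $k\ne0$ we have $|\hat f_i(k)|\to\frac{|\sin\pi k\alpha|}{\pi|k|}$, which is nonzero for infinitely many $k$. So for each fixed $j$ the $j$-th largest coefficient stays bounded below, and its frequency is a bounded integer. The group built below from these frequencies is a nonzero subgroup of $\mathbb Z$, hence $\cong\mathbb Z$,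 and in fact it is all of $\mathbb Z$: the limit is nonzero for $k=1$, so $1$ is among the frequencies. So $H=\mathbb T$, $\gamma_i$ is $\gamma$ mod $p_i$, and $\hat F(k)=\lim\hat f_i(k)=\int_0^\alpha e(-kt)\,dt$. That is, $F=1_{[0,\alpha]}$.

*Proof of Lemma 3.*

**Step 1: build $\Gamma$ from the large frequencies.** Enumerate $\mathbb F_{p_i}=\{r_{i,1},\dots,r_{i,p_i}\}$ so that $|\hat f_i(r_{i,j})|$ is nonincreasing in $j$. By Parseval $\sum_r|\hat f_i(r)|^2\le1$, so $j\,|\hat f_i(r_{i,j})|^2\le1$, that is $|\hat f_i(r_{i,j})|\le j^{-1/2}$. Let $V$ be the countable group of finitely supported integer sequences $v=(v_1,v_2,\dots)$, and put $v_i=\sum_jv_jr_{i,j}\in\mathbb F_{p_i}$ for $i$ large (in this formula $v_j$ denotes an entry of the sequence, and $v_i$ on the left a residue). By a diagonal argument, pass to a subsequence such that for every $v\in V$: either $v_i=0$ for all large $i$, or $v_i\ne0$ for all large $i$; and the sequences $\hat f_i(v_i)$, and also $e_{p_i}(v_ic_i)$ and $\hat1_{D_i}(v_i)$ if $c_i$ or $D_i$ are given,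 converge.

Let $V_0=\{v:v_i=0\text{ for all large }i\}$, a subgroup, and $\Gamma=V/V_0$. It is countable. It is torsion-free: if $k\ge1$ and $kv\in V_0$, then $k\,v_i=0$ in $\mathbb F_{p_i}$ for large $i$, and once $p_i>k$ this gives $v_i=0$. (Here primality is used.) Choose a representative $v\in V$ of each $\gamma$, with $0$ for $0$, and let $\gamma_i=v_i$. If $\gamma\ne\gamma'$, the difference of representatives is not in $V_0$, so by the dichotomy $\gamma_i\ne\gamma_i'$ for large $i$. The representatives of $\gamma,\gamma',\gamma+\gamma'$ satisfy their relation up to $V_0$, so $(\gamma+\gamma')_i=\gamma_i+\gamma_i'$ for large $i$. This is (a). Let $\gamma_j^*$ be the image of the $j$-th unit vector. Then $(\gamma^*_j)_i=r_{i,j}$ for large $i$, and the $\gamma_j^*$ are distinct since $r_{i,j}\ne r_{i,k}$ for $j\ne k$. So $\Gamma\ne0$. Let $H$ be the dual of $\Gamma$.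

**Step 2: build $F$ and show $0\le F\le1$.** Put $\phi(\gamma)=\lim\hat f_i(\gamma_i)$. Over a finite set of $\gamma$ the residues $\gamma_i$ are distinct for large $i$, so Parseval gives $\sum_\gamma|\phi(\gamma)|^2\le1$. Let $F\in L^2(H)$ have $\hat F=\phi$. For a trigonometric polynomial $R(x)=\sum_\gamma a_\gamma e(\gamma(x))$ on $H$ let $R_i(x)=\sum_\gamma a_\gamma e_{p_i}(\gamma_ix)$ on $\mathbb F_{p_i}$, and let $\mathbb E$ be the average over $\mathbb F_{p_i}$. By (a),
$$\mathbb E f_i|R_i|^2=\sum_{\gamma,\gamma'}a_\gamma\overline{a_{\gamma'}}\,\hat f_i(\gamma'_i-\gamma_i)\ \longrightarrow\ \sum_{\gamma,\gamma'}a_\gamma\overline{a_{\gamma'}}\,\phi(\gamma'-\gamma)=\int F|R|^2 ,$$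
and for large $i$
$$0\le\mathbb Ef_i|R_i|^2\le\mathbb E|R_i|^2=\sum_\gamma|a_\gamma|^2=\int|R|^2 . \tag{5}$$
So $0\le\int F|R|^2\le\int|R|^2$ for all $R$. Trigonometric polynomials are uniformly dense in the continuous functions, so the same holds with $R$ any continuous function. Every continuous $\psi\ge0$ is $|\sqrt\psi|^2$, so $0\le\int F\psi\le\int\psi$ for all such $\psi$. Hence $F$ is real and $0\le F\le1$ a.e.; we change $F$ on a null set so that it is Borel with values in $[0,1]$. This proves (b), where $\int F=\phi(0)=\lim|A_i|/p_i=\alpha$.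

**Step 3: no Fourier mass outside the enumerated frequencies.** If $\gamma\notin\{\gamma_1^*,\gamma_2^*,\dots\}$, then $\phi(\gamma)=0$. Indeed for each $J$ we have $\gamma_i\notin\{r_{i,1},\dots,r_{i,J}\}$ for large $i$, so $|\hat f_i(\gamma_i)|\le(J+1)^{-1/2}$, and $J$ is arbitrary.

**Step 4: pass to the limit in the count, proving (c).** The map $\gamma\mapsto\lim e_{p_i}(\gamma_ic_i)$ is a homomorphism from $\Gamma$ to the unit circle by (a). So it is $\gamma\mapsto e(\gamma(c))$ for some $c\in H$. Expanding all three functions in Fourier series and averaging over $z$ and $u$ leaves only one free frequency: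
$$\frac1{p_i^2}\#\{(z,u)\in A_i^2:2z+c_i-u\in A_i\}=\sum_r\hat f_i(r)^2\,\hat f_i(-2r)\,e_{p_i}(rc_i)=o(1). \tag{6}$$
The terms with $r=r_{i,j}$, $j>J$, contribute at most
$$J^{-1/2}\sum_r|\hat f_i(r)||\hat f_i(-2r)|\le J^{-1/2}$$
by Cauchy–Schwarz, since $r\mapsto-2r$ is a bijection ($p_i$ is odd). For $j\le J$ we have $(-2\gamma_j^*)_i=-2r_{i,j}$ for large $i$, so letting $i\to\infty$,
$$\Bigl|\sum_{j\le J}\phi(\gamma_j^*)^2\,\phi(-2\gamma_j^*)\,e(\gamma_j^*(c))\Bigr|\le J^{-1/2}.$$
Let $J\to\infty$. By Step 3, $\sum_{\gamma\in\Gamma}\phi(\gamma)^2\phi(-2\gamma)e(\gamma(c))=0$, an absolutely convergent sum. Now $(F*F)(y)=\int F(u)F(y-u)\,du=\sum_\gamma\phi(\gamma)^2e(\gamma(y))$ for every $y$, as both sides are continuous. Since $\int F(z)\,e(\gamma(2z+c))\,dz=\phi(-2\gamma)e(\gamma(c))$, the sum equals $\int F(z)(F*F)(2z+c)\,dz$, which is the double integral in (c). It vanishes and $F\ge0$, so $F(z)F(u)F(2z+c-u)=0$ a.e., and $E=\{F>0\}$ is $c$-free. As $F\le1$, $\mu(E)\ge\int F$.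

**Step 5: the same with a set of missed values, proving (d).** Steps 1 and 2 apply to $1_{D_i}$ in place of $f_i$ (Step 2 used only (a) and $0\le f_i\le1$). So the limits $\lim\hat1_{D_i}(\gamma_i)$ are the Fourier coefficients of some measurable $Q:H\to[0,1]$ with $\int Q=\delta$. There are no $(z,w,u)\in A_i\times D_i\times A_i$ with $2z+w-u\in A_i$, since then $w=u+(2z+w-u)-2z\in A_i+A_i-2A_i$. Expanding as before,
$$0=\sum_r\hat f_i(r)^2\,\hat f_i(-2r)\,\hat1_{D_i}(-r).$$
Since $|\hat1_{D_i}|\le1$, the tail estimate of Step 4 applies unchanged and gives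
$$0=\sum_\gamma\phi(\gamma)^2\,\phi(-2\gamma)\,\hat Q(-\gamma)=\iint F(z)Q(w)(F*F)(2z+w)\,dz\,dw ,$$
which is the triple integral in (d). $\square$

**Proof of Theorem 1.** Suppose it fails for some $\varepsilon$. Then there are primes $p_i\to\infty$, sets $A_i$ with $|A_i|>(\frac14+\varepsilon)p_i$ and $c_i\in\mathbb F_{p_i}$ such that $a_1+a_2-2a_3=c_i$ has fewer than $p_i^2/i$ solutions in $A_i$. With $z=a_3$, $u=a_1$, $a_2=2z+c_i-u$, this is the count in Lemma 3(c), and it is $o(p_i^2)$. Pass to a subsequence with $|A_i|/p_i\to\alpha\ge\frac14+\varepsilon$. Lemma 3 gives a $c$-free set $E$ with $\mu(E)\ge\alpha>\frac14$, which contradicts Theorem 4. $\blacksquare$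

This settles the conjecture as posed.

## 8. Sets of density near $\frac14$ that miss a value are near-intervals

For Theorem 2 we transfer the equality case of Theorem 4 back to $\mathbb F_p$.

**Lemma 4.** For every $\varepsilon>0$ there are $\eta>0$, $p_1$ such that if $p>p_1$ is prime, $|A|\ge(\frac14-\eta)p$ and $A+A-2A\ne\mathbb F_p$, then for some $r\in\mathbb F_p^\times$ and some set $J$ of $L$ consecutive residues with $|L-\frac p4|\le1$ we have $|(r\cdot A)\,\triangle\,J|\le\varepsilon p$.

*Proof.* If not, there are an $\varepsilon$ and sets $A_i\subseteq\mathbb F_{p_i}$, $p_i\to\infty$, with $|A_i|\ge(\frac14-\frac1i)p_i$ and some $c_i\notin A_i+A_i-2A_i$, for which the conclusion fails.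

**Step 1: identify the limit.** We may assume $|A_i|/p_i\to\alpha\ge\frac14$. The count in Lemma 3(c) is $0$. So Lemma 3 and Theorem 4 give $\frac14\le\alpha=\int F\le\mu(E)\le\frac14$ with $E=\{F>0\}$ $c$-free. Hence all are equal, $F=1_E$ a.e., and $E=\chi^{-1}(I)$ a.e. with $0\ne\chi\in\Gamma$ and an arc $I$, taken closed, with $|I|=\frac14$.

**Step 2: see the arc in $\mathbb F_{p_i}$.** Put $r=\chi_i$, nonzero for large $i$ by (a), and let $\nu_i=\frac1{p_i}\sum_{x\in A_i}\delta_{\chi_ix/p_i}$, a measure on $\mathbb T$ of mass at most $1$. For each $k\in\mathbb Z$, since $(k\chi)_i=k\chi_i$ for large $i$,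
$$\hat\nu_i(k)=\hat f_i(k\chi_i)\longrightarrow\hat F(k\chi)=\int_H1_I(\chi(x))\,e(-k\chi(x))\,dx=\int_Ie(-kt)\,dt .$$
By density of trigonometric polynomials in $C(\mathbb T)$, $\nu_i\to1_I(t)\,dt$ weakly. The limit gives no mass to the endpoints of $I$, so $\nu_i(I)\to\frac14$.

**Step 3: compare sizes.** Let $J_i=\{y\in\mathbb F_{p_i}:y/p_i\in I\}$. This is a set of consecutive residues whose size differs from $p_i/4$ by at most $1$. By Step 2, $|\chi_iA_i\cap J_i|=p_i\nu_i(I)=(\frac14+o(1))p_i$, and $|A_i|$, $|J_i|$ are also $(\frac14+o(1))p_i$. Hence $|\chi_iA_i\,\triangle\,J_i|=o(p_i)$, contradicting the choice of $A_i$. $\square$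

## 9. Counting holes in a short interval: Theorem 2

*Proof of Theorem 2.* Let $\varepsilon=\frac1{1000}$ and let $p$ be sufficiently large. Note that $N=\lfloor\frac{p+1}4\rfloor$ is $\frac{p+1}4$ or $\frac{p-1}4$. So for both the bound and the classification we may assume $|A|\ge\frac{p-1}4$. Let $c\notin A+A-2A$. The problem is invariant under $A\mapsto rA+t$, $c\mapsto rc$. By Lemma 4 we may therefore assume $|A\,\triangle\,J|\le\varepsilon p$, where $J=\{0,\dots,L-1\}$ and $|L-\frac p4|\le1$.

**Step 1: $A$ lies in a short interval.** The purpose is to remove the few stray elements: almost all of $J$ already forbids about three quarters of the residues. Put $s=5\varepsilon p$ and let $t$ be an integer in $[-(L-1)+s,\ 2(L-1)-s]$. The pairs $(z,x)\in\{0,\dots,L-1\}^2$ with $2z-x=t$ correspond to the integers $z$ in $\bigl[\max(0,\frac t2),\ \min(L-1,\frac{t+L-1}2)\bigr]$. The length of this interval is the least of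
$$L-1,\qquad \tfrac{t+L-1}2\ge\tfrac s2,\qquad L-1-\tfrac t2\ge\tfrac s2,\qquad \tfrac{L-1}2,$$
so it is at least $\frac s2$, and there are at least $\frac s2-1=2.5\,\varepsilon p-1>2\varepsilon p$ pairs. Each of the at most $\varepsilon p$ elements of $J\setminus A$ spoils at most two pairs, one as $z$ and one as $x$. So $t=2z-x$ with $z,x\in A$. Then $c+t\notin A$, because otherwise $x+(c+t)-2z=c$.

So $A$ misses at least $3(L-1)-2s-1$ consecutive residues. Hence, after a translation, $A\subseteq\{0,\dots,\ell-1\}$ with $0,\ell-1\in A$ and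
$$\ell\le p-3(L-1)+2s+1\le\tfrac p4+0.01p+7\le0.261p .$$
From now on regard $A$ as a set of integers. Reset the letter $N$ to mean $N=|A|$, and let $h=\ell-N$ be the number of *holes*, the elements of $\{0,\dots,\ell-1\}\setminus A$. (For example, $\{0,1,3\}$ has $\ell=4$ and $h=1$, the hole being $2$.) Since $N\ge\frac{p-1}4$, we have $h\le0.012p$ and $\ell\ge0.24p$, so
$$4h<\ell\qquad\text{and}\qquad\tfrac{\ell-1}4-1>h. \tag{7}$$

**Step 2: a missed value near the extreme forces holes.** Represent $c$ in $\{1,\dots,p-1\}$; it is not $0$ since $0\in A+A-2A$. Put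
$$e_1=c,\quad e_2=p-c,\quad u=2(\ell-1)-e_1,\quad v=2(\ell-1)-e_2 .$$
The integers $e_1$ and $-e_2$ are congruent to $c$, so neither is in the integer set $A+A-2A$, which lies in $[-2(\ell-1),2(\ell-1)]$. The numbers $u,v$ say how far inside this range they are.

*Claim.* If $u\ge0$, then $u\le2h-1$, and at least $\lfloor u/2\rfloor+1$ of the numbers $\ell-1-i$, $0\le i\le u$, are holes. If $v\ge0$, then $v\le2h-1$, and at least $\lfloor v/2\rfloor+1$ of the numbers $0,\dots,v$ are holes.

*Proof of the claim.* Let $X=\{i\in[0,\ell-1]:\ell-1-i\in A\}$. For $i,j\in X$ and $k\in A$ we have $(\ell-1-i)+(\ell-1-j)-2k=e_1$ iff $i+j+2k=u$. So $i+j+2k=u$ has no solution with $i,j\in X$, $k\in A$.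

Let $0\le u\le\ell-1$. Take $k=0\in A$: no $i,j\in X$ have $i+j=u$. The $\lfloor u/2\rfloor+1$ sets $\{i,u-i\}$, $0\le i\le\frac u2$, are disjoint, and each contains an element not in $X$. This gives the asserted holes. So $\lfloor u/2\rfloor+1\le h$, that is $u\le2h-1$.

Let $u\ge\ell$; we derive a contradiction. Note that $u<2(\ell-1)$. Consider the integers $k$ in $\bigl[\frac{u-(\ell-1)}2,\ \frac{u-(\ell-1)/2}2\bigr]$. This interval lies in $[0,\ell-1]$, since its left end is positive and its right end is less than $\frac34(\ell-1)$. It has length $\frac{\ell-1}4$, so it contains at least $\frac{\ell-1}4-1>h$ integers, and one of them is in $A$. For this $k$ put $u'=u-2k\in[\frac{\ell-1}2,\ell-1]$. Then $i+j=u'$ has no solution in $X$, and as before there are at least $\lfloor u'/2\rfloor+1>\frac{u'}2\ge\frac{\ell-1}4>h$ holes, which is absurd.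

The statement for $v$ is the statement for $u$ applied to $\ell-1-A$, which has the same $\ell$ and $h$, because $a+b-2z=-e_2$ iff $(\ell-1-a)+(\ell-1-b)-2(\ell-1-z)=e_2$. $\square$

**Step 3: add up.** If $u,v\ge0$, the holes found near the top are at least $\ell-1-(2h-1)=\ell-2h$, those near the bottom are at most $2h-1$, and $4h<\ell$; so they are distinct. Now $u+v=4(\ell-1)-p$ is odd, and since $N=\ell-h$,
$$4N=p+4+(u+v)-4h. \tag{8}$$

* (i) $u,v<0$. Then $u+v\le-2$, and being odd $u+v\le-3$. So $4N\le p+1-4h$.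
* (ii) Exactly one of $u,v$ is $\ge0$, say $u$. By the claim $h\ge1$ and $u+v\le(2h-1)-1$. So $4N\le p+2-2h\le p$.
* (iii) $u,v\ge0$. By the claim, and since exactly one of $u,v$ is odd, $h\ge\lfloor\frac u2\rfloor+\lfloor\frac v2\rfloor+2=\frac{u+v-1}2+2$. So $h\ge2$, $u+v\le2h-3$, and $4N\le p+1-2h\le p-3$.

In all cases $|A|=N\le\frac{p+1}4$.

**Step 4: determine the sets of maximal size.** Let $N=\lfloor\frac{p+1}4\rfloor$.

If $p\equiv3\pmod4$, then $4N=p+1$. Only (i) is possible, with $h=0$, and $A$ is an AP.

If $p\equiv1\pmod4$, then $4N=p-1$ and (8) gives $u+v=4h-5$. In case (i), $4h-5\le-3$ gives $h=0$, and $A$ is an AP. Case (iii) would give $p-1\le p-3$. In case (ii), with $u\ge0>v$ (the other case is the reflection $A\mapsto\ell-1-A$), we have $4h-5\le2h-2$ and $h\ge1$, so $h=1$ and $u+v=-1$. The claim gives $\lfloor\frac u2\rfloor+1\le1$, so $u\in\{0,1\}$. If $u=0$, the claim says that $\ell-1$ is a hole, but $\ell-1\in A$. So $u=1$, one of $\ell-1,\ell-2$ is a hole, and it must be $\ell-2$. As $h=1$, $A=\{0,\dots,\ell-1\}\setminus\{\ell-2\}$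 with $\ell=N+1$: an $(N+1)$-term AP without its penultimate term. The reflected case lacks the second term. (Reading an AP backwards exchanges the two descriptions.)

**Step 5: check that these sets do miss a value.** Let $N=\lfloor\frac{p+1}4\rfloor$ and $p\ge5$. By affine invariance an $N$-term AP may be taken to be $\{0,\dots,N-1\}$. The integer values of $a+b-2z$ lie in $[-2(N-1),2(N-1)]$, so $|A+A-2A|\le4N-3\le p-2<p$.

Let $p\equiv1\pmod4$, $\ell=N+1$, so $p=4\ell-3$, and $A=\{0,\dots,\ell-1\}\setminus\{\ell-2\}$. We show that $c=2\ell-3$ is missed. The integer values of $a+b-2z$ lie in $[-(2\ell-2),2\ell-2]$. The only integer in this range congruent to $c$ is $2\ell-3$ itself, since $2\ell-3-p=-2\ell$. If $a+b-2z=2\ell-3$, then $a+b\le2\ell-2$ forces $z=0$, so $a+b=2\ell-3$ and $\{a,b\}=\{\ell-1,\ell-2\}$; but $\ell-2\notin A$. By reflection, the set without the second term also misses a value. For $p=13$ and $\ell=4$ this is the set $\{0,1,3\}$ of Section 1, with $c=5$. $\blacksquare$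

## 10. Many missed values: Theorem 3

If not one value $c$ but a set $D$ of values is missed, the shadow of $2E$ in Lemma 1 can be replaced by that of $2E+D$. A second application of (K1) then adds $\delta=\mu(D)$ to every inequality.

**Proposition 5.** Let $H$ be as in Section 3, and $E,D\subseteq H$ Borel sets of positive measures $\alpha,\delta$ with $1_E(z)1_D(w)1_E(u)1_E(2z+w-u)=0$ for a.e. $(z,w,u)\in H^3$. Then $4\alpha+\delta\le1$.

*Proof.* The notation $g_\Delta,\lambda_\Delta,m,\pi$ refers to $E$.

**Step 1: the analogue of (3).** We show: if $\Delta\ne0$ is f.g., $0<\tau<1$ and $\lambda_\Delta(\tau),\lambda_\Delta(1-\tau)>0$, then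
$$\lambda_\Delta(\tau)+\lambda_\Delta(1-\tau)+\pi(2\Delta)+\delta\le1. \tag{9}$$
Let $L,L'$ be $\sigma$-compact sets of full measure in $\{g_\Delta>\tau\}$, $\{g_\Delta>1-\tau\}$ consisting of density points of these sets, as in Lemma 1, and let $S=L+L'$. By Fubini, for a.e. $(z,w)\in E\times D$ we have $\int_H1_E(u)1_E(2z+w-u)\,du=0$. Step 2 of the proof of Lemma 1, with $c$ replaced by $w$, shows that $2z+w+K_\Delta\notin S$ for a.e. $(z,w)\in E\times D$.

Let $a:X_\Delta\to[0,1]$ be $g_{2\Delta}$ transported by the measure-preserving isomorphism $z+K_{2\Delta}\mapsto2z+K_\Delta$ of (F4), and let $b(x+K_\Delta)=\mu_{K_\Delta}\{k:x+k\in D\}$. The image of the measure $1_E\,d\mu$ under $z\mapsto2z+K_\Delta$ has density $a$, and the image of $1_D\,d\mu$ under $q_\Delta$ has density $b$. So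
$$\int_Sa*b=(\mu\times\mu)\{(z,w)\in E\times D:\ 2z+w+K_\Delta\in S\}=0,$$
and $a*b=0$ a.e. on $S$. Put $M=\{a>0\}$ and $M'=\{b>0\}$. Then $\mu(M)=\pi(2\Delta)\ge\alpha>0$, and $\mu(M')\ge\int b=\delta>0$. Where $(a*b)(x)=0$, we have $a(y)b(x-y)=0$ for a.e. $y$, hence $(1_M*1_{M'})(x)=0$. The function $1_M*1_{M'}$ is continuous, so $O=\{1_M*1_{M'}>0\}$ is open, and we have just shown $\mu(O\cap S)=0$.

Let $M_1\subseteq M$ and $M_1'\subseteq M'$ be $\sigma$-compact sets of full measure consisting of density points of $M$, $M'$. If $x=y+y'$ with $y\in M_1$, $y'\in M_1'$, then in a small ball around $y$ more than half of the points $t$ lie in $M$ and more than half satisfy $x-t\in M'$; so $(1_M*1_{M'})(x)>0$. Thus $M_1+M_1'\subseteq O$. By (K1),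
$$\mu(O)\ge\min\bigl(1,\pi(2\Delta)+\delta\bigr),\qquad\mu(S)\ge\min\bigl(1,\lambda_\Delta(\tau)+\lambda_\Delta(1-\tau)\bigr).$$
Since $\mu(O)+\mu(S)\le1$ and both are positive, neither minimum is $1$. Adding gives (9).

**Step 2: the analogue of (4).** Integrating (9) instead of (3) in the proof of Lemma 2, we get for $m=m(\Delta)>\frac12$
$$\alpha\le(1-m)\,\pi(\Delta)+\bigl(m-\tfrac12\bigr)\bigl(1-\delta-\pi(2\Delta)\bigr). \tag{10}$$

**Step 3: the trap.** Suppose $4\alpha+\delta>1$, so that $1-\delta-2\alpha<2\alpha$. For f.g. $\Delta_j\uparrow\Gamma$ we have $m(\Delta_j)\to1$ by (F3), and (10) with $\pi(\Delta_j)\le1$ gives $\limsup\pi(2\Delta_j)\le1-\delta-2\alpha<2\alpha$. So some f.g. $\Delta$ has $\pi(\Delta)<2\alpha$. Whenever $\pi(\Delta)<2\alpha$, we have $m=m(\Delta)\ge\alpha/\pi(\Delta)>\frac12$, and (10) gives $2\alpha(m-\frac12)\le(m-\frac12)(1-\delta-\pi(2\Delta))$, so $\pi(2\Delta)\le1-\delta-2\alpha<2\alpha$. By induction $\pi(2^n\Delta)\le1-\delta-2\alpha<1$ for all $n\ge1$. This contradicts $\pi(2^n\Delta)\to1$.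 $\square$

**Proof of Theorem 3.** Suppose it fails for some $\varepsilon$: there are $p_i\to\infty$ and nonempty $A_i\subseteq\mathbb F_{p_i}$ with $|A_i+A_i-2A_i|<\min(p_i,4|A_i|)-\varepsilon p_i$. Let $D_i=\mathbb F_{p_i}\setminus(A_i+A_i-2A_i)$. From the bound with $p_i$ we get $|D_i|>\varepsilon p_i$. From the bound with $4|A_i|$, whose left side is nonnegative, we get $|A_i|>\frac\varepsilon4p_i$, and also $4|A_i|+|D_i|=4|A_i|+p_i-|A_i+A_i-2A_i|>(1+\varepsilon)p_i$. Pass to a subsequence with $|A_i|/p_i\to\alpha>0$ and $|D_i|/p_i\to\delta>0$; then $4\alpha+\delta\ge1+\varepsilon$.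

By Lemma 3(d) there are $F,Q:H\to[0,1]$ with $\int F=\alpha$, $\int Q=\delta$ and $F(z)Q(w)F(u)F(2z+w-u)=0$ for a.e. $(z,w,u)$. The sets $E=\{F>0\}$ and $D=\{Q>0\}$ (with $F$, $Q$ Borel) therefore satisfy the hypothesis of Proposition 5, and $\mu(E)\ge\alpha$, $\mu(D)\ge\delta$ since $F,Q\le1$. Proposition 5 gives $4\alpha+\delta\le4\mu(E)+\mu(D)\le1$, a contradiction. $\blacksquare$
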